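# A star-Menger $\Psi$-space of size $\aleph_\omega$ over a small dominating number

Throughout, $\mathbb N=\omega=\{0,1,2,\dots\}$ and $n=\{0,\dots,n-1\}$. "Countable" means finite or countably infinite. We write $[X]^{\omega}$ for the set of countably infinite subsets of $X$, $[X]^{\le\omega}$ for the set of countable subsets, $\mathcal P(X)$ for the power set, and "a.a. $n$" for "all but finitely many $n$".

## 1. Almost disjoint families, $\Psi$-spaces, stars, and $\mathfrak d$

**Definition (almost disjoint family).** A family $\mathcal A\subseteq\mathcal P(\mathbb N)$ is almost disjoint if every $A\in\mathcal A$ is infinite and $A\cap B$ is finite for all distinct $A,B\in\mathcal A$. Any countably infinite set may play the role of $\mathbb N$.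

For example, on the countable set $2^{<\omega}$ of finite binary strings take, for each $y\in2^\omega$, the branch $B_y=\{y\restriction n:n<\omega\}$. Two distinct branches share only the initial segments up to the first place where $y$ and $y'$ differ. This family has size $\mathfrak c$.

**Definition ($\Psi$-space).** For an almost disjoint $\mathcal A$, the Isbell–Mrówka space is $\Psi(\mathcal A)=\mathcal A\cup\mathbb N$. Points of $\mathbb N$ are isolated, and the basic open neighborhoods of a point $A\in\mathcal A$ are the sets $\{A\}\cup(A\setminus F)$ with $F\subseteq\mathbb N$ finite.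

So the point $A$ is a limit of the set $A$. If $\mathcal A$ consists of the even numbers and the odd numbers, $\Psi(\mathcal A)$ is the disjoint union of two convergent sequences. Note that each basic neighborhood contains just one point of $\mathcal A$.

**Definition (star).** For a family $\mathcal O$ of subsets of $X$ and $Y\subseteq X$, let $\mathrm{st}(Y,\mathcal O)=\bigcup\{O\in\mathcal O:O\cap Y\ne\emptyset\}$.

For example, let $\mathcal O=\{\{A\}\cup A:A\in\mathcal A\}\cup\{\{k\}:k\in\mathbb N\}$ in $\Psi(\mathcal A)$. Then $\mathrm{st}(\{k\},\mathcal O)$ is the union of $\{k\}$ and all $\{A\}\cup A$ with $k\in A$. A point $A\in\mathcal A$ belongs to $\mathrm{st}(\{B\}\cup B,\mathcal O)$, where $B\neq A$, exactly when $A\cap B\neq\emptyset$.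

**Definition (three covering properties).** Let $(\mathcal O_n)_{n<\omega}$ range over sequences of open covers of $X$.

* $X$ is *star-Menger* if for every $(\mathcal O_n)$ there are finite $\mathcal F_n\subseteq\mathcal O_n$ such that the sets $\mathrm{st}(\bigcup\mathcal F_n,\mathcal O_n)$, $n<\omega$, cover $X$.
* $X$ is *star-Hurewicz* if the $\mathcal F_n$ can be chosen so that every point lies in $\mathrm{st}(\bigcup\mathcal F_n,\mathcal O_n)$ for a.a. $n$.
* $X$ is *strongly star-Menger* if for every $(\mathcal O_n)$ there are finite sets $F_n$ of points of $X$ with $\bigcup_n\mathrm{st}(F_n,\mathcal O_n)=X$.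

Star-Hurewicz implies star-Menger. Strongly star-Menger implies star-Menger: choose for each point of $F_n$ a member of $\mathcal O_n$ containing it. For an example, let $X=\{p_0,p_1,\dots\}$ be countable. With $F_n=\{p_0,\dots,p_n\}$ and $\mathcal F_n$ a finite subset of $\mathcal O_n$ covering $F_n$, all three properties hold. So $\Psi(\mathcal A)$ is a trivial case when $\mathcal A$ is countable.

**Definition (dominating number).** For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(n)\le g(n)$ for a.a. $n$. A family is dominating if every $f\in\omega^\omega$ satisfies $f\le^*g$ for some $g$ in it, and $\mathfrak d$ is the least size of a dominating family.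

Given countably many $g_0,g_1,\dots$, the function $n\mapsto 1+\max_{i\le n}g_i(n)$ is $\le^*$ none of them; hence $\aleph_1\le\mathfrak d\le\mathfrak c$, and CH gives $\mathfrak d=\aleph_1$. We use two facts.

* There is a family $\mathcal H$ of size $\mathfrak d$ such that every function is dominated *everywhere* by some $g\in\mathcal H$. Take a dominating family and add all constants to its members: if $f\le^*h$ then $f\le h+m$ for some $m$.
* Under CH there is a dominating sequence $\langle g_\xi:\xi<\omega_1\rangle$ that is $\le^*$-increasing. Enumerate $\omega^\omega$ as $\langle f_\xi:\xi<\omega_1\rangle$ and let $g_\xi$ be a $\le^*$-bound of the countable set $\{f_\xi\}\cup\{g_\eta:\eta<\xi\}$.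

**Definition (cofinality of $[\kappa]^\omega$).** $\mathrm{cof}([\kappa]^\omega,\subseteq)$ is the least size of a $\mathcal D\subseteq[\kappa]^\omega$ such that each member of $[\kappa]^\omega$ is contained in a member of $\mathcal D$.

For $\kappa=\omega_1$ the infinite countable ordinals form such a $\mathcal D$, so the cofinality is at most $\aleph_1$. In general
$$\mathrm{cof}([\aleph_m]^\omega,\subseteq)\le\aleph_m\qquad(1\le m<\omega).\tag{1}$$
We argue by induction on $m$; the case $m=1$ is done. For $m\ge2$, every countable subset of $\omega_m$ is contained in some ordinal $\gamma<\omega_m$, which we may take of size $\aleph_{m-1}$. By induction $[\gamma]^\omega$ has a cofinal family of size at most $\aleph_{m-1}$, and there are $\aleph_m$ such $\gamma$.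

## 2. Star-Menger $\Psi$-spaces of size at least $\mathfrak d$

Every $\Psi$-space of cardinality smaller than $\mathfrak d$ is star-Menger (a known fact; we prove it in a moment). The question of Bonanzinga and Matveev, taken here from Boaz Tsaban, "SPM Bulletin 38", arXiv:1511.07804 (2015), asks whether $\mathfrak d$ can be passed: is it consistent with ZFC that some almost disjoint family $\mathcal A$ has $\Psi(\mathcal A)$ star-Menger and $|\Psi(\mathcal A)|\ge\mathfrak d$? Since $\mathfrak d$ is uncountable, the last condition just says $|\mathcal A|\ge\mathfrak d$.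

The answer is yes, relative only to the consistency of ZFC. Here are the statements that we prove.

**Theorem 1.** Let $V_0\models\mathrm{ZFC}+\mathrm{GCH}+\square_{\aleph_\omega}$ (for example $V_0=L$, where Jensen proved $\square_\kappa$ for all infinite cardinals $\kappa$). There is a ccc forcing extension $W$ of $V_0$ in which $\mathfrak d=\aleph_1$ and there is an almost disjoint family $\mathcal A$ with $|\mathcal A|=\aleph_\omega$ such that $\Psi(\mathcal A)$ is star-Menger. In fact $\Psi(\mathcal A)$ is star-Hurewicz.

**Theorem 2 (ZFC).** If $|\mathcal A|=\kappa\ge\mathfrak d$ and $\mathrm{cof}([\kappa]^\omega,\subseteq)\le\kappa$, then $\Psi(\mathcal A)$ is not star-Menger. Hence a star-Menger $\Psi$-space of size $\ge\mathfrak d$ has size $\ge\aleph_\omega$, and its family $\mathcal A$ never has size $\mathfrak c$. By Theorem 1 the bound $\aleph_\omega$ is consistently attained.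

**Corollary 3.** In $W$ the space $\Psi(\mathcal A)$ of Theorem 1 is star-Menger but not strongly star-Menger.

## 3. Integers suffice below $\mathfrak d$ and fail at $\mathfrak d$

**Proposition 4.** If $|\Psi(\mathcal A)|<\mathfrak d$, then $\Psi(\mathcal A)$ is star-Menger.

*Proof.* Given open covers $\mathcal O_n$, choose for $A\in\mathcal A$ a set $O_n(A)\in\mathcal O_n$ containing the point $A$, and an integer $k_n(A)\in O_n(A)$. The functions $n\mapsto k_n(A)$ are fewer than $\mathfrak d$, so some $g$ is not $\le^*$ any of them: for each $A$ there are infinitely many $n$ with $g(n)>k_n(A)$. Increasing $g$, we may assume $g(n)\ge n$. Choose $V_{n,l}\in\mathcal O_n$ with $l\in V_{n,l}$ and let $\mathcal F_n=\{V_{n,l}:l\le g(n)\}$. An integer $l$ lies in $\bigcup\mathcal F_l$. A point $A$ has an $n$ with $k_n(A)\le g(n)$, and then $O_n(A)$ meets $V_{n,k_n(A)}\in\mathcal F_n$, so $A\in\mathrm{st}(\bigcup\mathcal F_n,\mathcal O_n)$. $\square$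

The natural first attempt at size $\ge\mathfrak d$ is to choose the family cleverly and use the same strategy, that is, to catch every point by integers. It stops working exactly at $\mathfrak d$, for every family.

**Lemma 5.** If $|\mathcal A|\ge\mathfrak d$, then $\Psi(\mathcal A)$ is not strongly star-Menger.

*Proof.* Let $\mathcal H$ be as in Section 1. Since $|\mathcal H\times\omega_1|=\mathfrak d$, choose distinct $A_{g,\xi}\in\mathcal A$ for $g\in\mathcal H$, $\xi<\omega_1$. Put $f_n(A_{g,\xi})=g(n)+1$ and $f_n(A)=0$ for all other $A$, and let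
$$U_n(A)=\{A\}\cup\{k\in A:k\ge f_n(A)\},\qquad \mathcal O_n=\{U_n(A):A\in\mathcal A\}\cup\{\{k\}:k\in\mathbb N\}.\tag{2}$$
Given finite sets $F_n$ of points, pick $g\in\mathcal H$ with $F_n\cap\mathbb N\subseteq\{0,\dots,g(n)\}$ for all $n$, and then $\xi$ such that $A_{g,\xi}\notin\bigcup_nF_n$, which is possible because $\bigcup_nF_n$ is countable. The only member of $\mathcal O_n$ containing the point $A_{g,\xi}$ is $U_n(A_{g,\xi})$, and it misses $F_n$. So $A_{g,\xi}\notin\mathrm{st}(F_n,\mathcal O_n)$ for every $n$. $\square$

So the sets $\mathcal F_n$ must contain neighborhoods of points of $\mathcal A$, and points must be caught through intersections $A\cap B$.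

## 4. Sizes $\aleph_m$ and $\mathfrak c$ are impossible

The same diagonalization, now against countable subfamilies as well, rules out many sizes.

**Proof of Theorem 2.** Let $|\mathcal A|=\kappa\ge\mathfrak d$, let $\mathcal D\subseteq[\mathcal A]^\omega$ be cofinal with $|\mathcal D|\le\kappa$, and enumerate each $C\in\mathcal D$ as $\{B^C_i:i<\omega\}$. Let $\mathcal H$ be as in Section 1. Since $|\mathcal D\times\mathcal H|\le\kappa$ and $|\mathcal A\setminus C|=\kappa$ for all $C\in\mathcal D$, we can choose by recursion *distinct* $A_{C,g}\in\mathcal A\setminus C$ for $(C,g)\in\mathcal D\times\mathcal H$: at each step fewer than $\kappa$ elements have been used. The set $A_{C,g}\cap\bigcup_{i\le g(n)}B^C_i$ is finite because $A_{C,g}\notin C$. Let $f_n(A_{C,g})$ be larger than $g(n)$ and than all its elements, let $f_n(A)=0$ for all other $A$, and define $U_n(A)$ and $\mathcal O_n$ by (2).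

Let $\mathcal F_n\subseteq\mathcal O_n$ be finite. The set of all $B$ with $U_n(B)\in\mathcal F_n$ for some $n$ is countable, so it is contained in some $C\in\mathcal D$. Then choose $g\in\mathcal H$ so large that whenever $U_n(B)\in\mathcal F_n$ we have $B=B^C_i$ for some $i\le g(n)$, and whenever $\{k\}\in\mathcal F_n$ we have $k\le g(n)$. Let $A=A_{C,g}$. The only member of $\mathcal O_n$ containing the point $A$ is $U_n(A)$. It is disjoint from $U_n(B^C_i)$ for $i\le g(n)$: the points $A$ and $B_i^C$ differ, and integers in $A\cap B^C_i$ are below $f_n(A)$. It is disjoint from $\{k\}$ for $k\le g(n)$, since $k<f_n(A)$. So $A\notin\mathrm{st}(\bigcup\mathcal F_n,\mathcal O_n)$ for all $n$, and $\Psi(\mathcal A)$ is not star-Menger.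

*Consequences.* Suppose $\Psi(\mathcal A)$ is star-Menger and of size $\ge\mathfrak d$. By (1), $|\mathcal A|$ is no $\aleph_m$ with $1\le m<\omega$; as $\mathfrak d\ge\aleph_1$, it is at least $\aleph_\omega$. Also $|[\mathfrak c]^\omega|=\mathfrak c^{\omega}=\mathfrak c\ge\mathfrak d$, so $|\mathcal A|\ne\mathfrak c$. That the bound is attained follows from Theorem 1, proved below. $\blacksquare$

At $\aleph_\omega$ this argument runs out of points, because $\mathrm{cof}([\aleph_\omega]^\omega,\subseteq)>\aleph_\omega$. To see this, take countable sets $D_\xi$, $\xi<\omega_\omega$, and choose distinct $x_m\in\omega_{m+1}\setminus\bigcup_{\xi<\omega_m}D_\xi$, which is possible because the union has size at most $\aleph_m$. If $\{x_m:m<\omega\}\subseteq D_\xi$, pick $m$ with $\xi<\omega_m$; then $x_m\notin D_\xi$, a contradiction. So the place to look is $|\mathcal A|=\aleph_\omega$ together with $\mathfrak d<\aleph_\omega$.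

## 5. A criterion: meeting far out along clones

We now ask what the finite sets $\mathcal F_n$ should look like. If a point $A$ is to be caught through one and the same $B\neq A$ at all stages, the covers win: $A\cap B$ is finite and all neighborhoods can start beyond it. So the member $B$ used at stage $n$ has to change with $n$. This suggests that the members of $\mathcal A$ come in groups of $\omega$ many *clones* $A_{(\alpha,i)}$, $i<\omega$, where $A_{(\alpha,n)}$ is used at stage $n$. A set $A_{(\beta,j)}$ should meet $A_{(\alpha,i)}$ at a place that goes to infinity with $i$, faster than both neighborhoods recede. How fast is measured on a scale $\langle g_\xi:\xi<\omega_1\rangle$, and the relevant index $\nu(\beta,\alpha)$ may depend on the pair.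

**Proposition 6.** Let $\langle g_\xi:\xi<\omega_1\rangle$ be $\le^*$-increasing and dominating. Let $J$ be a set with $\ell:J\to\omega$ and ordinals $\nu(\beta,\alpha)<\omega_1$ for $\ell(\beta)<\ell(\alpha)$. Let $S$ be a countably infinite disjoint union of finite sets $S_n$, and let $\mathcal A=\{A_a:a\in J\times\omega\}$ be an almost disjoint family on $S$. Suppose:

* (P1) for every $f:J\to\omega_1$ there is a countable nonempty $C\subseteq J$ such that for each $\beta\in J\setminus C$ there is $\alpha\in C$ with $\ell(\beta)<\ell(\alpha)$ and $\nu(\beta,\alpha)\ge\max(f(\beta),f(\alpha))$;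
* (P2) if $\ell(\beta)<\ell(\alpha)$ and $j<\omega$, then for a.a. $i$ there is a point of $A_{(\beta,j)}\cap A_{(\alpha,i)}$ in $S_n$ for some $n>g_{\nu(\beta,\alpha)}(i)$.

Then $\Psi(\mathcal A)$ is star-Hurewicz.

*Proof.* Let $\mathcal O_n$ be open covers. For $a\in J\times\omega$ choose $O_n(a)\in\mathcal O_n$ containing the point $A_a$, and $h_n(a)\in\omega$ with $A_a\setminus\bigcup_{l\le h_n(a)}S_l\subseteq O_n(a)$. For $\alpha\in J$ put
$$H_\alpha(n)=\max_{j\le n}h_n((\alpha,j)),$$
and choose $f(\alpha)<\omega_1$ with $H_\alpha\le^*g_{f(\alpha)}$. Let $C=\{\alpha_0,\alpha_1,\dots\}$ (repetitions allowed) be given by (P1). Enumerate $S=\{s_0,s_1,\dots\}$, choose $V_{n,l}\in\mathcal O_n$ with $s_l\in V_{n,l}$, and put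
$$\mathcal F_n=\{O_n((\alpha_l,i)):l,i\le n\}\cup\{V_{n,l}:l\le n\}.$$
This is finite. We check that each point lies in a.a. of the stars.

A point $s_l$ lies in $\bigcup\mathcal F_n$ for $n\ge l$. If $\beta=\alpha_l\in C$, then $A_{(\beta,j)}\in O_n((\beta,j))\in\mathcal F_n$ for $n\ge l,j$.

Let $\beta\notin C$ and $j<\omega$. Choose $\alpha=\alpha_l\in C$ with $\ell(\beta)<\ell(\alpha)$ and $\nu:=\nu(\beta,\alpha)\ge\max(f(\beta),f(\alpha))$. Then $H_\beta\le^*g_{f(\beta)}\le^*g_\nu$ and $H_\alpha\le^*g_{f(\alpha)}\le^*g_\nu$. By (P2), for a.a. $i$ there is a point $s\in A_{(\beta,j)}\cap A_{(\alpha,i)}\cap S_{n'}$ with $n'>g_\nu(i)\ge\max(H_\beta(i),H_\alpha(i))$. For $i\ge j$ we have $H_\beta(i)\ge h_i((\beta,j))$, and always $H_\alpha(i)\ge h_i((\alpha,i))$. Hence $s\in O_i((\beta,j))\cap O_i((\alpha,i))$. For $i\ge l$ the set $O_i((\alpha,i))=O_i((\alpha_l,i))$ is in $\mathcal F_i$. So $A_{(\beta,j)}\in O_i((\beta,j))\subseteq\mathrm{st}(\bigcup\mathcal F_i,\mathcal O_i)$ for a.a. $i$. $\square$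

It remains to produce this situation with $|J|=\aleph_\omega$. Condition (P1) is pure combinatorics and is arranged in $V_0$; condition (P2) is arranged by forcing without raising $\mathfrak d$ above $\aleph_1$.

## 6. An index set of size $\aleph_\omega$

Work in $V_0\models\mathrm{GCH}+\square_{\aleph_\omega}$. Let $J_0=\{0\}\times\omega_1$ and
$$J_{k+1}=\{k+1\}\times{}^{J_0\cup\dots\cup J_k}\omega_1,\qquad J=\bigcup_kJ_k,\qquad \ell(\alpha)=k\ \text{ for }\alpha\in J_k.$$
So an element of $J_{k+1}$ codes a function from all lower levels to $\omega_1$. By GCH, $|J_{k+1}|=\aleph_1^{\aleph_{k+1}}=\aleph_{k+2}$ inductively, so $|J_k|=\aleph_{k+1}$ and $|J|=\aleph_\omega$. For $\ell(\beta)<\ell(\alpha)$ let $\nu(\beta,\alpha)$ be the value at $\beta$ of the function coded by $\alpha$. For instance, for each $e:J_0\to\omega_1$ there is $\alpha=(1,e)\in J_1$, with $\nu(\beta,\alpha)=e(\beta)$ for $\beta\in J_0$.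

We want (P1) for a function $\Phi:J\to\omega_1$. To handle $\beta\in J_k$ one would try a single $\alpha\in J_{k+1}$ coding a function $\ge\Phi$ on $J_k$. This gives $\nu(\beta,\alpha)\ge\Phi(\beta)$. But we also need $\nu(\beta,\alpha)\ge\Phi(\alpha)$, and $\Phi(\alpha)$ is known only after $\alpha$ is chosen. Here is a case where every single $\alpha\in J_2$ fails for $\aleph_2$ many $\beta\in J_1$. Let $\Phi=0$ on $J_1$. For $\alpha\in J_2$ some value is taken $\aleph_2$ times on $J_1$ by the function coded by $\alpha$; let $\tau$ be the least such value and put $\Phi(\alpha)=\tau+1$. Then $\nu(\beta,\alpha)=\tau<\Phi(\alpha)$ for $\aleph_2$ many $\beta\in J_1$. The remedy is to use countably many $\alpha$ at once.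

**Lemma 7.** Let $|H|=\aleph_m$, $m<\omega$, let $\theta:{}^H\omega_1\to\omega_1$, and let $Y_e=\{x\in H:e(x)<\theta(e)\}$ for $e:H\to\omega_1$. There is a countable nonempty $\mathcal Q\subseteq{}^H\omega_1$ with $\bigcap_{e\in\mathcal Q}Y_e$ countable.

For $m=0$ there is nothing to do. For $m=1$ one function suffices: if $e$ is injective, $Y_e$ is countable. For larger $m$ we argue with ideals.

*Proof.* Suppose the lemma fails for $H,\theta$.

**Step 1: the failure yields a σ-ideal.** Let $\mathcal S$ be the family of all $X\subseteq H$ such that $X\cap\bigcap_{e\in\mathcal Q}Y_e$ is countable for some countable nonempty $\mathcal Q$. It is closed under subsets. It is closed under countable unions: if $\mathcal Q_n$ witnesses $X_n\in\mathcal S$, then $\bigcup_n\mathcal Q_n$ witnesses $\bigcup_nX_n\in\mathcal S$. It contains singletons, and it is proper ($H\notin\mathcal S$) by our supposition. Moreover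

(∗) for each $e:H\to\omega_1$ there is $\theta<\omega_1$ with $\{x:e(x)\ge\theta\}\in\mathcal S$:

take the number $\theta(e)$ and $\mathcal Q=\{e\}$.

**Step 2: minimize.** We pass to the smallest possible underlying set. Let $\lambda\le\aleph_m$ be the least cardinal carrying a proper σ-ideal that contains singletons and satisfies (∗), and let $\mathcal S$ now be such an ideal on $\lambda$. Since $\mathcal S$ is proper and contains all countable sets, $\lambda\ge\omega_1$. Also $\lambda\ne\omega_1$: for $e=\mathrm{id}$, (∗) puts a final segment $[\theta,\omega_1)$ into $\mathcal S$, and $\theta$ is countable, so $\omega_1\in\mathcal S$. Hence $\lambda=\mu^+$ with $\mu=\aleph_j$, $j\ge1$.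

**Step 3: $\mathcal S$ is $\lambda$-complete.** This is what minimality is for. Otherwise there are a cardinal $\rho<\lambda$ and sets $X_\nu\in\mathcal S$ ($\nu<\rho$), which we may take disjoint (subtract from each set the union of the earlier ones), with $\bigcup_\nu X_\nu\notin\mathcal S$. Consider $\{B\subseteq\rho:\bigcup_{\nu\in B}X_\nu\in\mathcal S\}$. This is a proper σ-ideal on $\rho$ containing singletons. It satisfies (∗): given $e':\rho\to\omega_1$, apply (∗) for $\mathcal S$ to the function $e$ equal to $e'(\nu)$ on $X_\nu$ and $0$ elsewhere; if $\{e\ge\theta\}\in\mathcal S$, then $\bigcup\{X_\nu:e'(\nu)\ge\theta\}\subseteq\{e\ge\theta\}$ is in $\mathcal S$. This contradicts the minimality of $\lambda$.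

**Step 4: an Ulam matrix.** We find $\omega_1$ many disjoint sets outside $\mathcal S$, which contradicts (∗). Fix injections $t_\xi:\xi\to\mu$ for $\xi<\lambda$ and let $U_{\nu,\eta}=\{\xi>\eta:t_\xi(\eta)=\nu\}$. For each $\eta<\lambda$ we have $\bigcup_{\nu<\mu}U_{\nu,\eta}=\lambda\setminus(\eta+1)$. By $\lambda$-completeness $\eta+1\in\mathcal S$, so this union is not in $\mathcal S$, and again by $\lambda$-completeness $U_{\nu(\eta),\eta}\notin\mathcal S$ for some $\nu(\eta)<\mu$. Since $\lambda=\mu^+$ is regular, some $\nu$ equals $\nu(\eta)$ for $\lambda$ many $\eta$. The corresponding $U_{\nu,\eta}$ are pairwise disjoint, since $\xi\in U_{\nu,\eta}\cap U_{\nu,\eta'}$ means $t_\xi(\eta)=\nu=t_\xi(\eta')$, so $\eta=\eta'$. Select $\omega_1$ of them and rename them $B_\tau$, $\tau<\omega_1$. Let $e$ be equal to $\tau$ on $B_\tau$ and $0$ elsewhere. Then $\{e\ge\theta\}\supseteq B_\theta\notin\mathcal S$ for every $\theta<\omega_1$, contradicting (∗). $\square$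

**Proposition 8.** For every $\Phi:J\to\omega_1$ in $V_0$ there is a countable nonempty $C\subseteq J$ such that for each $\beta\in J\setminus C$ there is $\alpha\in C$ with $\ell(\beta)<\ell(\alpha)$ and $\nu(\beta,\alpha)\ge\max(\Phi(\beta),\Phi(\alpha))$.

*Proof.* Fix $k$. For $e:J_k\to\omega_1$ let $\alpha_e\in J_{k+1}$ code the function that is $\beta\mapsto\max(e(\beta),\Phi(\beta))$ on $J_k$ and $0$ on $J_i$, $i<k$. Put $\theta(e)=\Phi(\alpha_e)$. Lemma 7 for $H=J_k$ gives a countable nonempty $\mathcal Q_k$ with $\bigcap_{e\in\mathcal Q_k}Y_e$ countable. Let $C_k=\{\alpha_e:e\in\mathcal Q_k\}\cup\bigcap_{e\in\mathcal Q_k}Y_e$. If $\beta\in J_k\setminus C_k$, some $e\in\mathcal Q_k$ has $e(\beta)\ge\theta(e)=\Phi(\alpha_e)$, so $\nu(\beta,\alpha_e)=\max(e(\beta),\Phi(\beta))\ge\max(\Phi(\beta),\Phi(\alpha_e))$. Let $C=\bigcup_kC_k$. $\square$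

## 7. Threads of finite sets

Next comes (P2): we need $\aleph_\omega$ many generic sets $A_a$, $a\in I:=J\times\omega$, with prescribed intersections. The first tool that comes to mind is forcing with finite approximations, in the style of adding Cohen reals. The danger is $\mathfrak d$. Already after adding Cohen reals $x_\xi\in\omega^\omega$, $\xi<\omega_2$, we have $\mathfrak d\ge\aleph_2$: any $\aleph_1$ functions lie in the model generated by $\aleph_1$ of the $x_\xi$, any further $x_\xi$ is Cohen over that model, and by genericity it exceeds each function there infinitely often. So the sets $A_a$ should be added by positive-measure sets, as random reals are, because such forcing tends to be $\omega^\omega$-bounding; we shall prove this for our poset.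

The plan is as follows. At level $n$, each $a$ picks a random element of a finite set, and we condition on an event that forces certain pairs of sets to meet at level $n$. Such an event must concern only finitely many $a$, to have positive probability. A single sequence of finite sets $G_n\subseteq I$ would see only the countable set $\bigcup_nG_n$. So for each countable $c\subseteq J$ we use a separate sequence of finite sets, and we require the sequences for different $c$ to agree, up to finitely many $n$, so that the resulting measures project to each other. This leads to the following notion. Let $\kappa=\aleph_\omega$.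

**Definition (ideals and threads).** In this section and the next, an ideal is a nonempty family $\mathcal U$ of countable subsets of $\kappa$ closed under subsets and finite unions. A thread on $\mathcal U$ assigns to each $c\in\mathcal U$ a sequence $F^c=(F^c_n)_{n<\omega}$ of finite subsets of $c$ with

* (T1) each $a\in c$ is in $F^c_n$ for a.a. $n$;
* (T2) $|F^c_n|/n\to0$;
* (T3) if $c\subseteq d\in\mathcal U$, then $F^d_n\cap c=F^c_n$ for a.a. $n$.

On the ideal of finite sets, $F^c_n=c$ is a thread. On $\mathcal P(\omega)$, $F^c_n=\{a\in c:a<\sqrt n\}$ is a thread: (T3) holds exactly, and $|F^c_n|\le\sqrt n+1$.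

Write $=^*$ for equality of sequences at a.a. $n$, and $F\cap w$ for the sequence $(F_n\cap w)_n$. Two remarks follow directly from the definition. Replacing each $F^c$ by an $=^*$-equal sequence of finite subsets of $c$ preserves (T1)–(T3). And the union of an increasing chain of threads, each extending the previous ones, on an increasing chain of ideals is a thread on the union of the ideals, because any two $c\subseteq d$ in the union lie in one of the ideals. For ideals $\mathcal U,\mathcal V$ let $\mathcal U\vee\mathcal V=\{u\cup v:u\in\mathcal U,v\in\mathcal V\}$, again an ideal.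

**Lemma 9 (gluing).** Let $F,G$ be threads on $\mathcal U,\mathcal V$ with $F^c=^*G^c$ for $c\in\mathcal U\cap\mathcal V$. Then there is a thread $H$ on $\mathcal U\vee\mathcal V$ extending $F$ with $H^c=^*G^c$ for $c\in\mathcal V$.

*Proof.* For $c\in\mathcal U\vee\mathcal V$ fix $c=u_c\cup v_c$ with $u_c\in\mathcal U$, $v_c\in\mathcal V$, and put $H^c_n=F^{u_c}_n\cup G^{v_c}_n$. Clauses (T1), (T2) are clear.

First we compare $H^c$ with the given threads. Let $w\in\mathcal U$, $w\subseteq c$. By (T3), used twice,
$$F^{u_c}\cap w=^*F^{u_c\cap w}=^*F^w\cap u_c .$$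
Since $v_c\cap w\in\mathcal U\cap\mathcal V$, also
$$G^{v_c}\cap w=^*G^{v_c\cap w}=^*F^{v_c\cap w}=^*F^w\cap v_c .$$
As $w\subseteq u_c\cup v_c$, the union gives $H^c\cap w=^*F^w$. Symmetrically, $H^c\cap w=^*G^w$ for $w\in\mathcal V$, $w\subseteq c$.

Now (T3): if $c\subseteq d$, then $H^d\cap c=(H^d\cap u_c)\cup(H^d\cap v_c)=^*F^{u_c}\cup G^{v_c}=H^c$. Taking $w=c$ above gives $H^c=^*F^c$ for $c\in\mathcal U$ and $H^c=^*G^c$ for $c\in\mathcal V$. Finally redefine $H^c:=F^c$ for $c\in\mathcal U$. $\square$

**Definition (σ-generated).** An ideal $\mathcal U$ is σ-generated on $M\subseteq\kappa$ by $D_0\subseteq D_1\subseteq\dots\subseteq M$ if $[D_k]^{\le\omega}\subseteq\mathcal U$ for all $k$, and each $u\in\mathcal U$ with $u\subseteq M$ has $u\setminus D_k$ finite for some $k$.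

For example, the ideal of finite sets is σ-generated on every $M$ by $D_k=\emptyset$. The ideal of countable sets $u$ such that $u\setminus\omega_k$ is finite for some $k$ is σ-generated on $\kappa$ by $D_k=\omega_k$.

**Lemma 10.** Let $\mathcal U$ contain all finite subsets of $\kappa$ and be σ-generated on $M$, where $|M|<\aleph_\omega$. Every thread $F$ on $\mathcal U$ extends to a thread on $\mathcal U\vee[M]^{\le\omega}$.

*Proof.* Induction on $|M|$. Let the $D_k$ be as in the definition.

**Step 1: $M$ countable.** Here we build one sequence $G$ of finite sets by diagonalizing through the $D_k$. If $M=\emptyset$ there is nothing to do. Let $M=\{a_0,a_1,\dots\}$, repetitions allowed, and $d_k=D_k\cup\{a_0,\dots,a_k\}$. Then $d_k\in\mathcal U$, the $d_k$ increase to $M$, and every $u\in\mathcal U$ with $u\subseteq M$ is contained in some $d_l$. By (T3) and (T2) choose $1\le n_0<n_1<\cdots$ such that for all $n\ge n_k$: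
$$F^{d_k}_n\cap d_j=F^{d_j}_n\ \text{ for } j\le k,\qquad |F^{d_k}_n|\le n/(k+1).$$
Put $G_n=F^{d_k}_n$ for $n_k\le n<n_{k+1}$ and $G_n=\emptyset$ for $n<n_0$. Then $G_n\cap d_j=F^{d_j}_n$ for all $n\ge n_j$, and $|G_n|/n\to0$. For $e\subseteq M$ let $G^e_n=G_n\cap e$. This is a thread on $\mathcal P(M)$: (T2) holds, (T3) holds exactly, and an element $a\in e$ lies in some $d_j$, so $a\in F^{d_j}_n\subseteq G_n$ for a.a. $n$. If $u\in\mathcal U$ and $u\subseteq d_l$, then $G^u=G\cap d_l\cap u=^*F^{d_l}\cap u=^*F^u$. So Lemma 9 applies to $\mathcal U$ and $\mathcal V=\mathcal P(M)$.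

**Step 2: $|M|=\aleph_{m+1}$.** We climb a filtration of $M$ by smaller sets and use the induction hypothesis along the way. Write $M=\bigcup_{\xi<\omega_{m+1}}M_\xi$, increasing and continuous, with $M_0=\emptyset$ and $|M_\xi|\le\aleph_m$. Let $\mathcal U_\xi=\mathcal U\vee[M_\xi]^{\le\omega}$, so $\mathcal U_0=\mathcal U$. We build threads on the $\mathcal U_\xi$, extending each other, starting with $F$.

*Successors.* $\mathcal U_\xi$ is σ-generated on $M_{\xi+1}$ by the sets $M_\xi\cup(D_k\cap M_{\xi+1})$. Countable subsets of these are in $\mathcal U_\xi$. And if $u\cup v\subseteq M_{\xi+1}$ with $u\in\mathcal U$ and $v\in[M_\xi]^{\le\omega}$, then $u\setminus D_k$ is finite for some $k$, so $u\cup v$ is contained in $M_\xi\cup(D_k\cap M_{\xi+1})$ up to a finite set. Since $\mathcal U_{\xi+1}=\mathcal U_\xi\vee[M_{\xi+1}]^{\le\omega}$ and $|M_{\xi+1}|\le\aleph_m$, the induction hypothesis applies.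

*Limits $\xi$ of uncountable cofinality.* A countable subset of $M_\xi=\bigcup_{\eta<\xi}M_\eta$ is contained in some $M_\eta$, so $\mathcal U_\xi=\bigcup_{\eta<\xi}\mathcal U_\eta$, and we take the union of the threads.

*Limits $\xi=\sup_k\xi_k$ of cofinality $\omega$, $\xi_k$ increasing.* The union of the earlier threads is a thread on $\bigcup_{\eta<\xi}\mathcal U_\eta$. This ideal is σ-generated on $M_\xi$ by the sets $M_{\xi_k}\cup(D_k\cap M_\xi)$: countable subsets of these lie in $\mathcal U_{\xi_k}$. If $u\cup v\subseteq M_\xi$ with $u\in\mathcal U$ and $v\in[M_\eta]^{\le\omega}$, $\eta<\xi$, take $k$ with $\eta\le\xi_k$ and $u\setminus D_k$ finite. Since $\mathcal U_\xi=\bigl(\bigcup_{\eta<\xi}\mathcal U_\eta\bigr)\vee[M_\xi]^{\le\omega}$, the induction hypothesis applies.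

As $\mathrm{cf}(\omega_{m+1})>\omega$, $\bigcup_\xi\mathcal U_\xi=\mathcal U\vee[M]^{\le\omega}$, and the union of the threads is as required. $\square$

## 8. A thread on all countable subsets of $\aleph_\omega$

Lemma 10, applied to the finite sets and $M=\omega_m$, gives a thread on $[\omega_m]^{\le\omega}$ for each $m$. At $M=\kappa=\aleph_\omega$ its proof breaks. A filtration of $\kappa$ by smaller sets has length $\omega$, say $\omega_0\subseteq\omega_1\subseteq\cdots$, and the last step would extend a thread from sets that are, up to a finite set, contained in some $\omega_k$ to all countable subsets of $\kappa$. That is a step over $\kappa$ itself, and not over a smaller set.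

The way around is to add the countable sets one at a time, in $\kappa^+$ steps, keeping at each stage $\zeta$ an ideal generated by an increasing sequence of sets $M_{\zeta,k}$ with $|M_{\zeta,k}|\le\aleph_k$. Each individual step is then over a set of size less than $\aleph_\omega$. The problem is at $\zeta$ of uncountable cofinality, where no new countable sets should appear. There we need inclusions $M_{\eta,k}\subseteq M_{\zeta,k}$ for cofinally many $\eta<\zeta$ with a bound on $k$ that does not depend on $\eta$. The square principle gives these.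

Recall $\square_\kappa$: there are $C_\zeta$, for limit $\zeta<\kappa^+$, such that $C_\zeta$ is club in $\zeta$, $\mathrm{otp}\,C_\zeta\le\kappa$, and $C_\eta=C_\zeta\cap\eta$ whenever $\eta<\zeta$ is a limit point of $C_\zeta$. If $\mathrm{otp}\,C_\zeta=\omega$, coherence says nothing about $\zeta$. If $\mathrm{otp}\,C_\zeta=\omega\cdot2$, there is one limit point $\eta<\zeta$, and $C_\eta$ must consist of the first $\omega$ elements of $C_\zeta$. Let $L_\zeta$ be the set of limit points of $C_\zeta$ below $\zeta$. It is closed in $\zeta$, and by coherence $L_\eta=L_\zeta\cap\eta$ for $\eta\in L_\zeta$.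

**Proposition 11.** In $V_0$ there is a thread on $[\kappa]^{\le\omega}$, $\kappa=\aleph_\omega$.

*Proof.* By GCH, $|[\kappa]^\omega|=\kappa^+$. Let $\langle c(\eta):\eta<\kappa^+\rangle$ enumerate $[\kappa]^\omega$.

**Step 1: the sets $M_{\zeta,k}$.** They will generate the ideals. Define $M_{\zeta,k}\subseteq\kappa$ by recursion on $\zeta<\kappa^+$.

* $M_{0,k}=\emptyset$ and $M_{\eta+1,k}=M_{\eta,k}\cup c(\eta)$.
* $\zeta$ limit with $\mathrm{otp}\,C_\zeta=\kappa$. Then $\mathrm{cf}\,\zeta=\mathrm{cf}\,\kappa=\omega$; fix an increasing sequence $\zeta_n\to\zeta$ and let $M_{\zeta,k}=\bigcup_{n\le k}M_{\zeta_n,k}$.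
* $\zeta$ limit with $\mathrm{otp}\,C_\zeta<\kappa$. Let $k(\zeta)$ be least with $|\mathrm{otp}\,C_\zeta|\le\aleph_{k(\zeta)}$. Put $M_{\zeta,k}=\emptyset$ for $k<k(\zeta)$. For $k\ge k(\zeta)$:
  * if $L_\zeta$ is unbounded in $\zeta$, let $M_{\zeta,k}=\bigcup_{\eta\in L_\zeta}M_{\eta,k}$;
  * if $L_\zeta$ is bounded in $\zeta$, then a tail of $C_\zeta$ has order type $\omega$, so $\mathrm{cf}\,\zeta=\omega$. Fix an increasing sequence $\zeta_n\to\zeta$, let $\eta^*=\max L_\zeta$ if $L_\zeta\ne\emptyset$ (it exists as $L_\zeta$ is closed), and put $M_{\zeta,k}=M_{\eta^*,k}\cup\bigcup_{n\le k}M_{\zeta_n,k}$, omitting $M_{\eta^*,k}$ if $L_\zeta=\emptyset$.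

**Step 2: properties of the $M_{\zeta,k}$.** We need the following four.

(i) $|M_{\zeta,k}|\le\aleph_k$ and $M_{\zeta,k}\subseteq M_{\zeta,k+1}$. Induction on $\zeta$. For the cardinality: at successors a countable set is added, and finite unions are harmless. If $L_\zeta$ is unbounded and $k\ge k(\zeta)$, we have a union of at most $|\mathrm{otp}\,C_\zeta|\le\aleph_{k(\zeta)}\le\aleph_k$ sets of size $\le\aleph_k$. Monotonicity in $k$ passes through every clause, because the index sets of the unions do not shrink as $k$ grows.

(ii) If $\mathrm{otp}\,C_\zeta<\kappa$, $\eta\in L_\zeta$ and $k\ge k(\zeta)$, then $M_{\eta,k}\subseteq M_{\zeta,k}$. Induction on $\zeta$. This is clear if $L_\zeta$ is unbounded or if $\eta=\eta^*$. If $\eta<\eta^*$, then $\eta\in L_\zeta\cap\eta^*=L_{\eta^*}$. Since $C_{\eta^*}$ is a proper initial segment of $C_\zeta$, $\mathrm{otp}\,C_{\eta^*}<\mathrm{otp}\,C_\zeta$, so $k(\eta^*)\le k(\zeta)\le k$. By induction $M_{\eta,k}\subseteq M_{\eta^*,k}\subseteq M_{\zeta,k}$.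

(iii) If $\eta<\zeta$, then $M_{\eta,k}\subseteq M_{\zeta,k}$ for a.a. $k$. Induction on $\zeta$. If $\zeta=\eta'+1$, then $\eta\le\eta'$, so $M_{\eta,k}\subseteq M_{\eta',k}$ for a.a. $k$ (trivially or by induction), and $M_{\eta',k}\subseteq M_{\zeta,k}$. If $\zeta$ is a limit, choose $\eta'$ with $\eta<\eta'<\zeta$ and $M_{\eta',k}\subseteq M_{\zeta,k}$ for a.a. $k$: an element of $L_\zeta$ if $\mathrm{otp}\,C_\zeta<\kappa$ and $L_\zeta$ is unbounded, and some $\zeta_n$ otherwise (then all large $k$ work). By induction $M_{\eta,k}\subseteq M_{\eta',k}$ for a.a. $k$.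

(iv) If $\mathrm{cf}\,\zeta>\omega$, every countable $u\subseteq M_{\zeta,k}$ is contained in $M_{\eta,k}$ for some $\eta<\zeta$. Here $\mathrm{otp}\,C_\zeta<\kappa$ and $L_\zeta$ is unbounded, since the other cases have cofinality $\omega$. If $k<k(\zeta)$ then $u=\emptyset$. Let $k\ge k(\zeta)$. The elements of $u$ lie in sets $M_{\eta_i,k}$ with $\eta_i\in L_\zeta$, $i<\omega$. Take $\eta\in L_\zeta$ above all $\eta_i$. Then $\eta_i\in L_\zeta\cap\eta=L_\eta$, and $\mathrm{otp}\,C_\eta<\mathrm{otp}\,C_\zeta$, so $k(\eta)\le k(\zeta)\le k$. By (ii) for $\eta$, $M_{\eta_i,k}\subseteq M_{\eta,k}$ for all $i$.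

**Step 3: threads along $\zeta<\kappa^+$.** We now build the thread. Let $\mathcal V_\zeta$ be the family of countable sets contained in $M_{\zeta,k}\cup f$ for some $k$ and some finite $f\subseteq\kappa$. By (i) it is an ideal containing all finite sets, and by (iii) the $\mathcal V_\zeta$ increase with $\zeta$. We build threads on the $\mathcal V_\zeta$ extending each other.

*$\zeta=0$.* $\mathcal V_0$ consists of the finite sets; let $F^c_n=c$.

*$\zeta=\eta+1$.* We have $\mathcal V_{\eta+1}=\mathcal V_\eta\vee\mathcal P(c(\eta))$, and $\mathcal V_\eta$ is σ-generated on the countable set $c(\eta)$ by the sets $c(\eta)\cap M_{\eta,k}$. Use Lemma 10.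

*$\mathrm{cf}\,\zeta>\omega$.* By (iv), $\mathcal V_\zeta=\bigcup_{\eta<\zeta}\mathcal V_\eta$. Take the union of the threads.

*$\mathrm{cf}\,\zeta=\omega$.* Let $\zeta_j\to\zeta$ be increasing, $\mathcal V_{<\zeta}=\bigcup_{\eta<\zeta}\mathcal V_\eta$, $M_{\zeta,-1}=\emptyset$, and $\mathcal U^k=\mathcal V_{<\zeta}\vee[M_{\zeta,k}]^{\le\omega}$ for $k\ge-1$. The union of the threads so far is a thread on $\mathcal U^{-1}=\mathcal V_{<\zeta}$. For $k\ge0$, $\mathcal U^{k-1}$ is σ-generated on $M_{\zeta,k}$ by
$$D_i=M_{\zeta,k}\cap\Bigl(M_{\zeta,k-1}\cup\bigcup_{j,l\le i}M_{\zeta_j,l}\Bigr),\qquad i<\omega.$$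
Indeed, a countable subset of $D_i$ is a finite union of a member of $[M_{\zeta,k-1}]^{\le\omega}$ and of members of $\mathcal V_{\zeta_j}$, $j\le i$. And let $u=v\cup w\subseteq M_{\zeta,k}$ with $w\subseteq M_{\zeta,k-1}$ and $v\in\mathcal V_{<\zeta}$. Then $v\in\mathcal V_{\zeta_j}$ for some $j$, so $v\setminus M_{\zeta_j,l}$ is finite for some $l$, and $u\setminus D_i$ is finite for $i=\max(j,l)$. Since $|M_{\zeta,k}|\le\aleph_k$ and $\mathcal U^k=\mathcal U^{k-1}\vee[M_{\zeta,k}]^{\le\omega}$, Lemma 10 extends the thread successively to $\mathcal U^0\subseteq\mathcal U^1\subseteq\cdots$. Finally $\bigcup_k\mathcal U^k=\mathcal V_\zeta$: the inclusion $\subseteq$ uses $\mathcal V_{<\zeta}\subseteq\mathcal V_\zeta$, and a member of $\mathcal V_\zeta$ is the union of a countable subset of some $M_{\zeta,k}$ and a finite set.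

**Step 4: the union.** Since $c(\eta)\in\mathcal V_{\eta+1}$ and finite sets are in $\mathcal V_0$, $\bigcup_{\zeta<\kappa^+}\mathcal V_\zeta=[\kappa]^{\le\omega}$, and the union of all the threads is a thread on it. $\square$

Since $|J|=\kappa$, we can transfer the thread to $J$. Fix in $V_0$ a thread $\langle F^c:c\in\mathcal C\rangle$ on $\mathcal C=([J]^{\le\omega})^{V_0}$. With $I=J\times\omega$ put
$$G^c_n=F^c_n\times n\subseteq c\times\omega,$$
and let $m^*(c)$ be such that $|F^c_n|\le n$ for all $n\ge m^*(c)$. Then:

* (G1) $|G^c_n|\le n^2$ for $n\ge m^*(c)$;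
* (G2) each $a\in c\times\omega$ is in $G^c_n$ for a.a. $n$;
* (G3) if $c\subseteq c'$, then $G^{c'}_n\cap(c\times\omega)=G^c_n$ for a.a. $n$.

## 9. A Cohen real, edges, and conditioned measures

We recall the textbook facts on forcing that are used. A ccc forcing preserves cardinals. If $f:X\to\mathrm{Ord}$ is in a ccc extension, $X$ in the ground model, then some function $B$ in the ground model assigns to each $x\in X$ a countable set $B(x)$ with $f(x)\in B(x)$; in particular every countable set of ground model elements in the extension is covered by a countable set of the ground model. A two-step iteration of ccc forcings is ccc. Finally, if $p$ is compatible with every element of a generic filter, then $p$ belongs to it, because the conditions that are below $p$ or incompatible with $p$ are dense.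

Let $r\in2^\omega$ be Cohen over $V_0$ (forcing with the countable poset $2^{<\omega}$), $V_1=V_0[r]$, and $R=\{n:r(n)=1\}$, an infinite set. Then $V_1\models\mathrm{CH}$, and every countable subset of $J$ in $V_1$ is covered by a member of $\mathcal C$. In $V_1$ fix a $\le^*$-increasing dominating sequence $\langle g_\xi:\xi<\omega_1\rangle$. Work in $V_1$. Only the levels $n\in R$ will be active; the proof of Lemma 13 shows why levels need to be skipped.

**Definition (edges).** For $a=(\beta,j)$, $b=(\alpha,i)$ in $I$ with $\ell(\beta)<\ell(\alpha)$ let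
$$N(a,b)=\min\{n\in R:\ n>i,\ n>j,\ n>g_{\nu(\beta,\alpha)}(i)\}.$$
Let $\Gamma_n$ be the set of pairs $\{a,b\}$ with $N(a,b)=n$; pairs of equal level have no edge. Let $\Gamma^c_n=\Gamma_n\cap[G^c_n]^2$.

So each pair belongs to at most one $\Gamma_n$, and $\Gamma_n=\emptyset$ for $n\notin R$. An edge $\{a,b\}\in\Gamma_n$ is the demand that $A_a$ and $A_b$ meet at level $n$. It occurs late enough for (P2), and only once for each pair, so it does not endanger almost disjointness. For example, if $g_{\nu(\beta,\alpha)}(3)=10$, $j=0$ and $R$ contains $14$ but none of $11,12,13$, then the edge between $(\beta,0)$ and $(\alpha,3)$ sits at level $14$.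

**Definition (random choices at level $n$).** Let $Z_n$ be a set with $n^2+2$ elements ("places"), $Q_n$ a set with $2^n$ elements ("values"), and $T_n=Z_n\times Q_n^{Z_n}$. For $c\in\mathcal C$ let $\Omega_c=\prod_nT_n^{\,c\times\omega}$, a compact metrizable space with points $x$, $x_a(n)=(z_a(n),v_a(n))$ for $a\in c\times\omega$.

At level $n$ the index $a$ occupies a place $z_a(n)$ and prepares a value $v_a(n)(k)$ for every place $k$. Two indices at different places will meet at level $n$ iff
$$v_a(n)(z_b(n))=v_b(n)(z_a(n)).\tag{3}$$
If nothing is imposed on them, this has probability $1/|Q_n|=2^{-n}$, which is summable. If $\{a,b\}$ is an edge, we impose (3). For $n\in R$, $n\ge m^*(c)$, let $E^c_n$ be the clopen event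

* $z_\cdot(n)$ is injective on $G^c_n$, and (3) holds for all $\{a,b\}\in\Gamma^c_n$,

and for $n\notin R$ let $E^c_n=\Omega_c$. For $n\in R$, $n\ge m^*(c)$, the event depends only on the finitely many coordinates $x_a(n)$, $a\in G^c_n$. It is nonempty: by (G1), $|G^c_n|\le n^2<|Z_n|$, so we can take an injective $z$, and all $v_a(n)$ equal to one constant function. Hence its uniform probability is at least $|T_n|^{-|G^c_n|}\ge|T_n|^{-n^2}$.

For $n\ge m^*(c)$ let $\lambda^c_n$ be the uniform product measure on $T_n^{\,c\times\omega}$ conditioned on $E^c_n$. For $m\ge m^*(c)$ let $\mu_{c,m}$ be the product over $n$ of the uniform measures (for $n<m$) and of the $\lambda^c_n$ (for $n\ge m$).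

**Lemma 12.**

(a) For $m^*(c)\le m\le m'$, $\mu_{c,m}$ is $\mu_{c,m'}$ conditioned on $\bigcap_{m\le n<m'}E^c_n$, an event of $\mu_{c,m'}$-probability at least $\prod_{m\le n<m'}|T_n|^{-n^2}>0$. Hence for Borel $K$
$$\mu_{c,m'}(K)\ge\mu_{c,m}(K)\prod_{m\le n<m'}|T_n|^{-n^2}.\tag{4}$$

(b) If $c\subseteq c'$, $n\ge m^*(c),m^*(c')$ and $G^{c'}_n\cap(c\times\omega)=G^c_n$, then $\lambda^{c'}_n$ projects to $\lambda^c_n$.

(c) For $c\subseteq c'$, with $\pi:\Omega_{c'}\to\Omega_c$ the restriction, $\pi_*\mu_{c',m}=\mu_{c,m}$ for all large $m$.

*Proof.* (a) Under $\mu_{c,m'}$ the levels are independent and the levels $n$ with $m\le n<m'$ are uniform. Each $E^c_n$ concerns only level $n$, so conditioning on all of them replaces the uniform measure by $\lambda^c_n$ at these levels, and the probabilities multiply. For (4), intersect $K$ with the conditioning event.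

(b) The idea is that each way of fulfilling the demands on the smaller set has the same number of extensions to the larger set. For $n\notin R$ both measures are uniform. Let $n\in R$, $G=G^c_n$, $G'=G^{c'}_n$; note $\Gamma^{c'}_n\cap[G]^2=\Gamma^c_n$. Coordinates in $(c\times\omega)\setminus G$ are not in $G'$, so they are free (independent and uniform) in both measures. Fix a configuration on $G$ satisfying the constraints of $E^c_n$, and count its extensions to $G'$ satisfying those of $E^{c'}_n$.

The number of injective extensions of $z$ from $G$ to $G'$ depends only on $|G|,|G'|,|Z_n|$. Fix such an injective $z$ on $G'$. Call a pair $(a,k)$ a *slot*, standing for the value $v_a(n)(k)$. The constraint of an edge $\{a,b\}$ equates the slots $(a,z_b)$ and $(b,z_a)$. For distinct ordered pairs $(a,b)$ of distinct elements of $G'$ the slots $(a,z_b)$ are distinct, because $z$ is injective. So different constraints involve disjoint pairs of slots. The constraints in $\Gamma^c_n$ hold already. Each constraint in $\Gamma^{c'}_n\setminus\Gamma^c_n$ involves at least one slot of an element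 of $G'\setminus G$. If it involves one new slot, it fixes the value of that slot; if two, it makes one equal to the other. In both cases it removes exactly one free choice, and the pairs of slots are disjoint. Hence there are exactly
$$|Q_n|^{\,|Z_n||G'\setminus G|-|\Gamma^{c'}_n\setminus\Gamma^c_n|}$$
choices of the new $v$'s. The count does not depend on the given configuration, so the uniform distribution on the configurations for $G'$ projects to the uniform distribution on those for $G$.

(c) For large $m$, (G3) and (b) apply to all $n\ge m$; below $m$ both measures are uniform. $\square$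

The simplest instance of (b): let $G=\{a\}$, $G'=\{a,b\}$ with $\{a,b\}$ an edge. Given $x_a(n)$, there are $|Z_n|-1$ choices for $z_b$, and then the one slot $(b,z_a)$ is determined by $x_a(n)$, so there are $|Q_n|^{|Z_n|-1}$ choices for $v_b$, whatever $x_a(n)$ was.

## 10. The poset of positive sets: ccc and $\omega^\omega$-bounding

Still in $V_1$, let $\mathcal N_c$ be the σ-ideal of Borel $K\subseteq\Omega_c$ with $\mu_{c,m}(K)=0$ for all $m\ge m^*(c)$. By Lemma 12(a), $K\notin\mathcal N_c$ iff $\mu_{c,m}(K)>0$ for all large $m$. So by Lemma 12(c),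
$$K\in\mathcal N_c\iff\pi^{-1}K\in\mathcal N_{c'}\qquad(c\subseteq c').\tag{5}$$

**Definition (the poset).** Conditions of $\mathbb P$ are pairs $(c,K)$ with $c\in\mathcal C$, $K\subseteq\Omega_c$ Borel, $K\notin\mathcal N_c$. Put $(c',K')\le(c,K)$ iff $c'\supseteq c$ and $K'\subseteq\pi^{-1}K$. For example, $(c,E^c_n)$ is a condition for $n\ge m^*(c)$, since $\mu_{c,m}(E^c_n)>0$ for all $m\ge m^*(c)$.

*Compatibility.* Let $L$ be the intersection of the preimages of $K,K'$ in $\Omega_{c\cup d}$. Then $(c,K)$ and $(d,K')$ are compatible iff $L\notin\mathcal N_{c\cup d}$. If $L\notin\mathcal N_{c\cup d}$, then $(c\cup d,L)$ is a common extension. If $(e,L')$ is a common extension, $L'$ is contained in the preimage of $L$ in $\Omega_e$, so this preimage is not in $\mathcal N_e$, and $L\notin\mathcal N_{c\cup d}$ by (5). Also by (5), one may test in $\Omega_e$ for any $e\in\mathcal C$ with $e\supseteq c\cup d$. In particular, for $c\subseteq c'$, the conditions $(c,K)$ and $(c',\pi^{-1}K)$ are compatible with the same conditions, hence belong to the same generic filters.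

For the ccc one would like to argue as for random forcing: among uncountably many conditions many have measure above some $\delta$, and among more than $1/\delta$ of them two must overlap. But the measures live on different $\Omega_{c_i}$, and $\mu_{c,m}$ on the union $c$ projects to $\mu_{c_i,m}$ only for $m\ge M$, where $M$ depends on the conditions selected. Moving from $m$ to $M$ by (4) costs a factor that depends on $M$, hence on the number of conditions selected, and the argument becomes circular. The Cohen real removes the cost: it can be made $0$ up to $M$, and then no constraint at all is active in between.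

**Lemma 13.** $V_1\models\mathbb P$ is ccc.

*Proof.* Suppose $s_0\in2^{<\omega}$ forces that $\langle\dot p_\xi:\xi<\omega_1\rangle$ enumerates pairwise incompatible conditions. In $V_0$ choose, for each $\xi$, some $s_\xi$ extending $s_0$, $c_\xi\in\mathcal C$, $m_\xi\ge m^*(c_\xi)$, a rational $\delta_\xi>0$, and a name $\dot K_\xi$ with
$$s_\xi\Vdash\dot p_\xi=(c_\xi,\dot K_\xi)\ \text{ and }\ \mu_{c_\xi,m_\xi}(\dot K_\xi)>\delta_\xi .$$
This is possible since $\mathcal C\in V_0$. On an uncountable set of $\xi$ the values $s_\xi=s$, $m_\xi=m$, $\delta_\xi=\delta$ are constant. Let $N=\max(m,|s|)$ and $\delta'=\delta\prod_{m\le n<N}|T_n|^{-n^2}>0$. By (4), $s\Vdash\mu_{c_\xi,N}(\dot K_\xi)>\delta'$ for all these $\xi$.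

Pick $k>1/\delta'$ such indices $\xi_1,\dots,\xi_k$. Let $c_i=c_{\xi_i}$ and $c=\bigcup_ic_i\in\mathcal C$, with restrictions $\pi_i:\Omega_c\to\Omega_{c_i}$. By (G3) pick $M\ge N,m^*(c)$ with $G^c_n\cap(c_i\times\omega)=G^{c_i}_n$ for all $i$ and all $n\ge M$. Let $s'$ extend $s$ by zeros to length $M$. Then $s'$ forces that no $n\in[N,M)$ is in $R$. At such $n$ the measure $\lambda^{c_i}_n$ is uniform, so $s'\Vdash\mu_{c_i,M}=\mu_{c_i,N}$. By Lemma 12(b) at all $n\ge M$, $s'\Vdash(\pi_i)_*\mu_{c,M}=\mu_{c_i,M}$. So
$$s'\Vdash\mu_{c,M}(\pi_i^{-1}\dot K_{\xi_i})>\delta'\qquad(i=1,\dots,k).$$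
As $k\delta'>1$ and $\mu_{c,M}$ is a probability measure, $s'$ forces that two of these sets meet in a set of positive $\mu_{c,M}$-measure, that is, that two of the $\dot p_{\xi_i}$ are compatible. Contradiction. $\square$

**Lemma 14.** $\mathbb P$ is $\omega^\omega$-bounding over $V_1$: every function in $\omega^\omega$ of the extension is bounded pointwise by one in $V_1$.

*Proof.* Let $\dot\tau$ be a name for an element of $\omega^\omega$ and $p=(d,K)$ a condition. Let $A_n$ be a maximal antichain of conditions deciding $\dot\tau(n)$; it is countable by Lemma 13.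

We first move everything to one space. Countable subsets of $J$ in $V_1$ are covered by members of $\mathcal C$, so choose $c\in\mathcal C$ containing $d$ and all supports occurring in $\bigcup_nA_n$. Replace $K$ and every condition in $\bigcup_nA_n$ by its preimage in $\Omega_c$. This changes no compatibility, the replaced conditions are stronger than the original ones, and we may view $A_n$ as a countable family of Borel subsets of $\Omega_c$. By maximality $\Omega_c\setminus\bigcup A_n\in\mathcal N_c$, since otherwise this set would give a condition incompatible with all of $A_n$.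

Choose $m\ge m^*(c)$ with $\rho=\mu_{c,m}(K)>0$, and finite $A'_n\subseteq A_n$ whose union omits a set of $\mu_{c,m}$-measure less than $\rho2^{-n-2}$. Then $K'=K\cap\bigcap_n\bigcup A'_n$ has $\mu_{c,m}(K')\ge\rho-\rho/2>0$, so $(c,K')\le(c,K)\le p$ is a condition. If $(e,L)\le(c,K')$, then for each $n$ the set $L$ is covered by the finitely many preimages of members of $A'_n$, so $L$ meets one of them in a set not in $\mathcal N_e$; thus $(e,L)$ is compatible with a member of $A'_n$. Hence $(c,K')$ forces the generic filter to meet each $A'_n$, so that $\dot\tau(n)$ lies in a finite set given in $V_1$. The maxima of these sets form a bound in $V_1$. $\square$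

Let $\mathcal G$ be $\mathbb P$-generic over $V_1$ and $W=V_1[\mathcal G]$. The iteration of Cohen forcing and $\mathbb P$ is ccc over $V_0$. Consequently:

* (W1) $V_0$ and $W$ have the same cardinals.
* (W2) Every $f:J\to\omega_1$ in $W$ is pointwise bounded by some $\Phi:J\to\omega_1$ in $V_0$. In $V_0$ there are countable $B(\alpha)\subseteq\omega_1$ with $f(\alpha)\in B(\alpha)$; let $\Phi(\alpha)=\sup B(\alpha)<\omega_1$.
* (W3) $\langle g_\xi:\xi<\omega_1\rangle$ is $\le^*$-increasing, and by Lemma 14 it is dominating in $W$. Therefore $\mathfrak d=\aleph_1$ in $W$.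

## 11. Reading the almost disjoint family off the generic point

**The generic point.** Let $a=(\alpha,i)\in I$ and $n\in\omega$. The clopen sets $\{x\in\Omega_{\{\alpha\}}:x_a(n)=t\}$, $t\in T_n$, form a finite partition. Every condition can be strengthened to some $(c,K)$ with $\alpha\in c$, and then by intersecting $K$ with the preimage of one of the pieces, because $\mathcal N_c$ is an ideal. Different pieces are incompatible. So there is a unique $t\in T_n$ such that $\mathcal G$ contains the condition $(\{\alpha\},\{x:x_a(n)=t\})$; put $x_a(n)=(z_a(n),v_a(n)):=t$. For $c\in\mathcal C$ this gives a point $x\restriction c\in\Omega_c^W=\prod_nT_n^{\,c\times\omega}$. A clopen set is determined by a finite description, by which it is interpreted in $W$.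

**Lemma 15.** If $(c,K)\in\mathcal G$ and $K\subseteq U$ with $U$ clopen in $\Omega_c$, then $x\restriction c\in U$.

*Proof.* $U$ depends on finitely many coordinates $(a,n)$. Let $(e,L)\in\mathcal G$ be a common extension of $(c,K)$ and of the finitely many conditions in $\mathcal G$ fixing these coordinates. A point of the nonempty set $L$ has these coordinates equal to those of $x$, and its restriction to $c$ is in $K\subseteq U$. Hence $x\restriction c\in U$. $\square$

**The family.** Let $S_n=\{n\}\times[Z_n]^2\times Q_n$, a finite set, and let $S=\bigcup_nS_n$, which is countably infinite. In $W$ put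
$$A_a=\{(n,\{z_a(n),k\},v_a(n)(k)):\ n\in R,\ k\in Z_n\setminus\{z_a(n)\}\}\qquad(a\in I).$$
Each $A_a$ is infinite, since $R$ is infinite and $|Z_n|\ge2$. If $n\in R$ and $z_a(n)\ne z_b(n)$, a point of $A_a\cap A_b\cap S_n$ must have middle coordinate $\{z_a(n),z_b(n)\}$, and its last coordinate is both $v_a(n)(z_b(n))$ and $v_b(n)(z_a(n))$. So such a point exists iff (3) holds.

**Claim 16.** For each $c\in\mathcal C$ there is $M\ge m^*(c)$ such that $x\restriction c\in E^c_n$ for all $n\in R$, $n\ge M$.

*Proof.* Given a condition, strengthen it to $(d,K)$ with $d\supseteq c$ and choose $m\ge m^*(d)$ with $\mu_{d,m}(K)>0$. Since $\mu_{d,m}(E^d_n)=1$ for $n\ge m$, the set $K'=K\cap\bigcap_{n\ge m}E^d_n$ has the same $\mu_{d,m}$-measure, so $(d,K')$ is a condition. By Lemma 15 it forces $x\restriction d\in E^d_n$ for all $n\ge m$. For a.a. $n$ we have $n\ge m,m^*(c)$ and $G^d_n\cap(c\times\omega)=G^c_n$. For such $n\in R$, $G^c_n\subseteq G^d_n$ and $\Gamma^c_n\subseteq\Gamma^d_n$, so $x\restriction d\in E^d_n$ implies $x\restriction c\in E^c_n$. The conditions $(d,K')$ obtained in this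 way are dense. $\square$

**Claim 17.** If $a\ne b$ in $I$, then $A_a\cap A_b$ is finite.

*Proof.* Let $c\in\mathcal C$ be the set of the $J$-coordinates of $a,b$ (one or two elements). By (G2), $a,b\in G^c_n$ for a.a. $n$, so Claim 16 gives $z_a(n)\ne z_b(n)$ for a.a. $n\in R$. For these $n$, $A_a$ and $A_b$ meet in $S_n$ iff (3) holds. As each $S_n$ is finite, it suffices to show that (3) holds for only finitely many $n\in R$. We do this by density.

Given a condition, strengthen it to $(d,K)$ with $d\supseteq c$, and choose $m\ge m^*(d)$ with $\mu_{d,m}(K)>0$ and so large that for $n\ge m$: $a,b\in G^d_n$ and $\{a,b\}\notin\Gamma_n$. The latter is possible because $\{a,b\}$ is in at most one $\Gamma_n$. Let $n\in R$, $n\ge m$. Under $\mu_{d,m}$, level $n$ is uniform on the configurations in $E^d_n$. Given the injective $z\restriction G^d_n$, the slots $(a,z_b)$ and $(b,z_a)$ are distinct and occur in no constraint: since all slots $(a',z_{b'})$ are distinct, only an edge $\{a,b\}$ could involve them. So their values are independent and uniform in $Q_n$, and (3) has probability $2^{-n}$.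 As $\sum_n2^{-n}<\infty$, for some $M\ge m$ removing from $K$ the event "(3) holds for some $n\in R$, $n\ge M$" leaves a set $K'$ of positive $\mu_{d,m}$-measure. For each $n\in R$, $n\ge M$, failure of (3) at $n$ is a clopen event containing $K'$, so by Lemma 15 $(d,K')$ forces that (3) fails for all $n\in R$, $n\ge M$. $\square$

**Claim 18.** If $\ell(\beta)<\ell(\alpha)$ and $j<\omega$, then for a.a. $i$ there is a point of $A_{(\beta,j)}\cap A_{(\alpha,i)}$ in $S_n$ for some $n>g_{\nu(\beta,\alpha)}(i)$.

*Proof.* Let $c=\{\alpha,\beta\}$, $a=(\beta,j)$, $b_i=(\alpha,i)$ and $n_i=N(a,b_i)\in R$. Then $n_i>i$, $n_i>j$ and $n_i>g_{\nu(\beta,\alpha)}(i)$; in particular $n_i\to\infty$. So by (T1), $\alpha,\beta\in F^c_{n_i}$ for a.a. $i$. As $i,j<n_i$, this gives $a,b_i\in F^c_{n_i}\times n_i=G^c_{n_i}$, hence $\{a,b_i\}\in\Gamma^c_{n_i}$. By Claim 16, $x\restriction c\in E^c_{n_i}$ for a.a. $i$. Thus $z_a(n_i)\ne z_{b_i}(n_i)$ and (3) holds for $a,b_i$ at level $n_i$, so $A_a\cap A_{b_i}\cap S_{n_i}\ne\emptyset$. $\square$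

## 12. $\Psi(\mathcal A)$ is star-Hurewicz in $W$ and not strongly star-Menger

**Proof of Theorem 1.** Work in $W$. The family $\mathcal A=\{A_a:a\in I\}$ on the countable set $S$ is almost disjoint by Claim 17. In particular $A_a\ne A_b$ for $a\ne b$, so by (W1) $|\mathcal A|=|I|=\aleph_\omega>\aleph_1=\mathfrak d$, the last equality by (W3). We check the hypotheses of Proposition 6. The sequence $\langle g_\xi:\xi<\omega_1\rangle$ is $\le^*$-increasing and dominating by (W3). For (P1), let $f:J\to\omega_1$ be in $W$. By (W2) there is $\Phi\in V_0$ with $f\le\Phi$ pointwise, and Proposition 8, applied in $V_0$ to $\Phi$, gives a countable nonempty $C$. For $\beta\in J\setminus C$ there is $\alpha\in C$ with $\ell(\beta)<\ell(\alpha)$ and $\nu(\beta,\alpha)\ge\max(\Phi(\beta),\Phi(\alpha))\ge\max(f(\beta),f(\alpha))$. Finally (P2) is Claim 18. By Proposition 6, $\Psi(\mathcal A)$ is star-Hurewicz, hence star-Menger. $W$ is a ccc extension of $V_0$. $\blacksquare$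

Taking $V_0=L$, we obtain the affirmative answer relative only to the consistency of ZFC: consistently there is a star-Menger $\Psi$-space of cardinality $\ge\mathfrak d$. This also completes the last sentence of Theorem 2.

**Proof of Corollary 3.** In $W$ the space $\Psi(\mathcal A)$ is star-Menger by Theorem 1. Since $|\mathcal A|=\aleph_\omega\ge\mathfrak d$, Lemma 5 shows that it is not strongly star-Menger. $\blacksquare$
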